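\title{Hausdorff measures of different dimensions need not be isomorphic}

\begin{abstract}
Under the Continuum Hypothesis the measure spaces $(\mathbb R^n,\mathcal M_{\mathcal H^d},\mathcal H^d)$ with $0<d<n$, where $\mathcal M_{\mathcal H^d}$ is the $\sigma$-algebra of Carath\'eodory measurable sets of the Hausdorff measure $\mathcal H^d$, are all isomorphic. We show that the Continuum Hypothesis cannot be dropped: if $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$, which holds after adding $\omega_2$ random reals, then the spaces belonging to $d_1<d_2<n$ are not isomorphic whenever $d_2>n/2$. The proof first shows that a measurable map agrees with one Borel map on many fibers of dimension $d_1$, and then uses a random $\mathcal H^{d_2}$-null set whose preimage is too large to be $\mathcal H^{d_1}$-null. We also compare spaces with different $n$; there the relevant invariant is the ratio $d/n$.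
\end{abstract}

\section{Introduction}

\subsection{The question}

For $d>0$ and $E\subset\mathbb R^n$ the $d$-dimensional Hausdorff measure of $E$ is
\[
\mathcal H^d(E)=\lim_{\delta\to0}\ \inf\Big\{\sum_i(\operatorname{diam}V_i)^d:\ E\subset\bigcup_iV_i,\ \operatorname{diam}V_i\le\delta\Big\}.
\]
A set $E$ is \emph{$\mathcal H^d$-measurable} in the sense of Carath\'eodory if $\mathcal H^d(A)=\mathcal H^d(A\cap E)+\mathcal H^d(A\setminus E)$ for all $A\subset\mathbb R^n$. These sets form a $\sigma$-algebra $\mathcal M_{\mathcal H^d}$, and we write
\[
X_{n,d}=(\mathbb R^n,\mathcal M_{\mathcal H^d},\mathcal H^d).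
\]
An \emph{isomorphism} of measure spaces $(X,\mathcal A,\mu)$ and $(Y,\mathcal B,\nu)$ is a bijection $f\colon X\to Y$ such that $A\in\mathcal A$ if and only if $f(A)\in\mathcal B$, and in that case $\nu(f(A))=\mu(A)$. The dilation $u\mapsto ru$ multiplies $\mathcal H^d$ by $r^d$, so the isomorphism type of $X_{n,d}$ does not depend on the normalization of $\mathcal H^d$.

Does the abstract measure space $X_{n,d}$ remember the number $d$? The ends of the scale are easy to recognize. For $d>n$ the measure vanishes, and $\mathcal H^n$ is a multiple of Lebesgue measure, hence $\sigma$-finite. For $0<d<n$ a set of finite $\mathcal H^d$-measure is Lebesgue null, so $X_{n,d}$ is not $\sigma$-finite. Within the range $0<d<n$ no such simple invariant is in sight. Call a Borel set of finite $\mathcal H^d$-measure a \emph{piece}. Every piece of positive measure is isomorphic to an interval with Lebesgue measure, whatever $d$ is, and a set is measurable exactly when its trace on every piece is Borel up to a null set (Lemma~\ref{lem:traces}). So an isomorphism has to behave well on each piece separately, but nothing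 forces it to be a Borel map, and the dimension can only be encoded in the way the pieces overlap. If there are only $\omega_1$ pieces, one can treat them one at a time, each having only countably many predecessors (Remark~\ref{rem:CH} carries out such a construction). The following theorem says that in this situation the dimension is forgotten.

\begin{theorem}[Elekes \cite{Elekes}]\label{thm:Elekes}
Under the Continuum Hypothesis, for every positive integer $n$ and all $0<d_1\le d_2<n$ the spaces $X_{n,d_1}$ and $X_{n,d_2}$ are isomorphic.
\end{theorem}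

It is asked in \cite{Elekes} whether the Continuum Hypothesis (CH) can be dropped from Theorem~\ref{thm:Elekes}. There is a reason to expect that it cannot. Families of pieces sweep out sets of larger dimension: for $n=2$ and $d=1$, the vertical unit segments fill the unit square, and so do the horizontal ones. If a Fubini type argument could turn measurability on all these segments into measurability on the square, then an isomorphism would be a reasonable map on a set of dimension larger than $d$, and one could count dimensions. Under CH such arguments break down, but there are models of ZFC in which they work.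

\subsection{Results}

Let $\mathcal N$ be the ideal of Lebesgue null subsets of $[0,1]$, let $\mathrm{non}(\mathcal N)$ be the least cardinality of a subset of $[0,1]$ that is not null, and let $\mathrm{cov}(\mathcal N)$ be the least number of null sets needed to cover $[0,1]$. Our main result excludes much more than isomorphisms.

\begin{theorem}\label{thm:main}
Assume $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$. Let $n,m\ge1$ be integers, $0<d\le n$ and $0<e\le m$, with $\frac dn<\frac em$ and $\frac em>\frac12$. Then there is no function $f\colon\mathbb R^n\to\mathbb R^m$ such that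
\begin{enumerate}
\item[(i)] $f^{-1}(U)\in\mathcal M_{\mathcal H^d}$ for every Borel set $U\subset\mathbb R^m$, and
\item[(ii)] $\mathcal H^d(f^{-1}(E))=0$ for every $E\subset\mathbb R^m$ with $\mathcal H^e(E)=0$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
If $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$, then for every $n\ge1$ and all $0<d_1<d_2<n$ with $d_2>n/2$ the spaces $X_{n,d_1}$ and $X_{n,d_2}$ are not isomorphic. In particular this conclusion is consistent with ZFC, and CH cannot be dropped from Theorem~\ref{thm:Elekes}.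
\end{corollary}

Thus in such a model the spaces $X_{n,d}$ with $n/2<d<n$ are pairwise non-isomorphic, and none of them is isomorphic to a space $X_{n,d}$ with $0<d\le n/2$. Together with Theorem~\ref{thm:Elekes} this shows that for all $0<d_1<d_2<n$ with $d_2>n/2$ the existence of an isomorphism is independent of ZFC. The pairs $d_1<d_2\le n/2$ are not settled here.

The ratio $d/n$ in Theorem~\ref{thm:main} is the right parameter. Write $(n,d)\sim(m,e)$ if there is a bijection $\mathbb R^n\to\mathbb R^m$ that, in both directions, maps measurable sets to measurable sets and null sets to null sets, with respect to $\mathcal H^d$ on $\mathbb R^n$ and $\mathcal H^e$ on $\mathbb R^m$.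

\begin{theorem}\label{thm:ratio}
Let $0<d\le n$ and $0<e\le m$.
\begin{enumerate}
\item[(1)] (ZFC) If $d/n=e/m$, then $(n,d)\sim(m,e)$. Moreover, there are a Borel bijection $\varphi\colon\mathbb R^n\to\mathbb R^m$ and a constant $c\ge1$ with $c^{-1}\mathcal H^d(E)\le\mathcal H^e(\varphi(E))\le c\,\mathcal H^d(E)$ for all $E\subset\mathbb R^n$.
\item[(2)] If $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$ and $\max(d/n,e/m)>\frac12$, then $(n,d)\sim(m,e)$ if and only if $d/n=e/m$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:tools} collects the tools and derives Corollary~\ref{cor:answer}. Section~\ref{sec:borel} contains the Fubini type argument, and Section~\ref{sec:model} uses it to prove the case $(n,d)=(2,1)$, $(m,e)=(1,1)$ of Theorem~\ref{thm:main}, in which the whole strategy is visible. Sections~\ref{sec:digits} and~\ref{sec:proof} give the general proof, Section~\ref{sec:ratio} proves Theorem~\ref{thm:ratio}, and Section~\ref{sec:hyp} discusses the hypotheses.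

\section{Tools}\label{sec:tools}

\subsection{Hausdorff measure}

We use the following standard facts; (H1) and (H2) hold in every metric space.
\begin{enumerate}
\item[(H1)] Borel sets are $\mathcal H^d$-measurable. Hence $\mathcal H^d(E)=\sum_i\mathcal H^d(E\cap B_i)$ for every countable Borel partition $(B_i)$ of the space and every set $E$.
\item[(H2)] Every set is contained in a Borel set of the same $\mathcal H^d$-measure.
\item[(H3)] If $E\subset\mathbb R^n$ and $\eta,\delta>0$, then $E$ has a cover $(V_i)$ with $0<\operatorname{diam}V_i<\delta$ and $\sum_i(\operatorname{diam}V_i)^d\le\mathcal H^d(E)+\eta$ (replace the singletons of a good cover by small balls).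
\end{enumerate}

\begin{lemma}\label{lem:traces}
A set $E\subset\mathbb R^n$ is $\mathcal H^d$-measurable if and only if for every Borel set $B$ with $\mathcal H^d(B)<\infty$ there are Borel sets $B_1\subset E\cap B\subset B_2$ with $\mathcal H^d(B_2\setminus B_1)=0$.
\end{lemma}

\begin{proof}
Let $E$ be measurable and $B$ as stated. By (H2) there is a Borel set $B_2\supset E\cap B$ of the same finite measure. Since $E\cap B$ is measurable, $B_2\setminus(E\cap B)$ is null, so it lies in a Borel null set $N$; put $B_1=B_2\setminus N$.

Conversely, assume the condition and let $A\subset\mathbb R^n$. If $\mathcal H^d(A)=\infty$, the Carath\'eodory identity follows from subadditivity. Otherwise take a Borel set $B\supset A$ of finite measure. The set $E\cap B$ is the union of a Borel set and a null set, hence measurable, and $A\cap E=A\cap(E\cap B)$, $A\setminus E=A\setminus(E\cap B)$. So the identity for $E$ is the identity for $E\cap B$.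
\end{proof}

\subsection{Cantor spaces and probability}

Let $\omega=\{0,1,2,\dots\}$, and identify $j\in\omega$ with $\{0,\dots,j-1\}$. For $P\subset\omega$ let $\lambda_P$ be the fair-coin product measure on the compact space $2^P=\{0,1\}^P$. If $P,P'$ are disjoint, $x\in2^P$ and $x'\in2^{P'}$, then $xx'\in2^{P\cup P'}$ is the common extension; this identifies $2^{P\cup P'}$ with $2^P\times2^{P'}$ and $\lambda_{P\cup P'}$ with $\lambda_P\otimes\lambda_{P'}$. For $x\in2^P$ we write $x{\restriction}j$ for the restriction of $x$ to $P\cap j$, and for $\sigma\in2^{P\cap j}$ we let $[\sigma]=\{x\in2^P:x{\restriction}j=\sigma\}$, a clopen set of measure $2^{-|P\cap j|}$. For $P=\omega$ these sets are the \emph{cylinders of length $j$}. A function on $2^P$ with values in $\mathbb R^m$ is \emph{$\lambda_P$-measurable} if preimages of Borel sets are measurable for the completion of $\lambda_P$; such a function agrees almost everywhere with a Borel function. Sections of a set $A$ in a product are denoted $A_x=\{y:(x,y)\in A\}$ and $A^y=\{x:(x,y)\in A\}$. A \emph{dyadic cube of level $k$} in $\mathbb R^m$ is a product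 of intervals $[a2^{-k},(a+1)2^{-k})$, $a\in\mathbb Z$, and $D_k(y)$ is the one that contains $y$. We recall four textbook facts.
\begin{enumerate}
\item[(P1)] If $\mu$ is a Borel probability measure without atoms on a Borel subset $\Gamma$ of a Polish space, then there is a bijection $\Gamma\to[0,1]$, Borel in both directions, that carries $\mu$ to Lebesgue measure.
\item[(P2)] If $\phi\ge0$ is Borel on a product $X\times Y$ of Polish spaces and $\mu$ is a $\sigma$-finite Borel measure on $Y$, then $x\mapsto\int\phi(x,y)\,d\mu(y)$ is Borel.
\item[(P3)] If $\phi$ is bounded and $\lambda_P$-measurable, then $2^{|P\cap j|}\int_{[p\restriction j]}\phi\,d\lambda_P\to\phi(p)$ as $j\to\infty$ for almost every $p$ (martingale convergence).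
\item[(P4)] A martingale that is bounded in $L^2$ converges almost surely and in $L^2$.
\end{enumerate}

\subsection{The cardinal hypothesis}

Whenever $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$ is assumed, we put $\kappa=\mathrm{non}(\mathcal N)$. The hypothesis enters only through the next two lemmas: $\kappa$ many almost sure requirements can be met simultaneously, and $\kappa$ many points suffice to certify that a Borel set is conull.

\begin{lemma}\label{lem:cov}
Let $\kappa<\mathrm{cov}(\mathcal N)$, let $\mu$ be a Borel probability measure on a Polish space, and let $\Gamma$ be a Borel set with $\mu(\Gamma)>0$. Then $\Gamma$ is not covered by $\kappa$ many $\mu$-null sets.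
\end{lemma}

\begin{proof}
A point of $\Gamma$ of positive mass lies in no null set. If there is no such point, (P1) applied to the normalized restriction of $\mu$ to $\Gamma$ turns a cover of $\Gamma$ by $\kappa$ null sets into a cover of $[0,1]$ by $\kappa$ Lebesgue null sets.
\end{proof}

A set $W\subset2^Q$ has \emph{full outer measure} if every Borel set containing $W$ has $\lambda_Q$-measure $1$. If $N$ is a Borel null set, then $W\setminus N$ still has full outer measure, because $A\supset W\setminus N$ implies $A\cup N\supset W$.

\begin{lemma}\label{lem:non}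
If $Q\subset\omega$ is infinite, there is a set $W\subset2^Q$ of full outer measure with $|W|=\mathrm{non}(\mathcal N)$.
\end{lemma}

\begin{proof}
By (P1) there is a non-null set $W_0\subset2^Q$ of cardinality $\mathrm{non}(\mathcal N)$. Regard $2^Q$ as a group under coordinatewise addition modulo $2$, let $\Sigma$ be the countable subgroup of finitely supported sequences, and put $W=W_0+\Sigma$. If $A\supset W$ is Borel, then $A^*=\bigcap_{g\in\Sigma}(A+g)$ is Borel, contains $W$, and is invariant under changes of finitely many coordinates. By Kolmogorov's zero--one law $\lambda_Q(A^*)\in\{0,1\}$, and $A^*$ is not null since it contains $W_0$. Hence $\lambda_Q(A)=1$.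
\end{proof}

Here is the typical way in which the two lemmas cooperate. Suppose that $A\subset2^\omega\times2^\omega$ has all sections $A_x$ null. If $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$, some $y$ avoids $A_x$ for all $x\in W$; then $A^y$ misses the non-null set $W$, so $A^y$ is not conull, just as Fubini's theorem would predict if $A$ were measurable. Under CH this fails: if $\prec$ well-orders $2^\omega$ in type $\omega_1$, then $A=\{(x,y):y\prec x\}$ has countable sections $A_x$ and co-countable sections $A^y$.

\begin{proposition}\label{prop:consistent}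
The inequality $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$ holds after adding $\omega_2$ random reals to any model of ZFC.
\end{proposition}

\begin{proof}
Let $V$ be a model of ZFC, force with the measure algebra of $2^{\omega_2\times\omega}$, let $G$ be generic, and let $r_\xi\in2^\omega$ $(\xi<\omega_2)$ be the rows of the generic point. For $\Xi\subset\omega_2$ in $V$ let $G{\restriction}\Xi$ be the part of $G$ that lives on the coordinates $\Xi\times\omega$. We use two standard properties of this forcing. It has the countable chain condition, so cardinals are preserved and every code of a Borel set in $V[G]$ lies in $V[G{\restriction}\Xi]$ for some countable $\Xi\in V$. And for $\xi\notin\Xi$ the real $r_\xi$ is random over $V[G{\restriction}\Xi]$, that is, it avoids every Borel null set coded there. Consequently, in $V[G]$ every null subset of $2^\omega$ contains $r_\xi$ for only countably many $\xi$. So $\{r_\xi:\xi<\omega_1\}$ is not null, and a union of $\omega_1$ null sets contains $r_\xi$ for at most $\omega_1$ of the $\omega_2$ indices $\xi$. By (P1) we may pass from $2^\omega$ to $[0,1]$,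 and we get $\mathrm{non}(\mathcal N)=\omega_1<\omega_2\le\mathrm{cov}(\mathcal N)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer} from Theorem~\ref{thm:main}]
Let $f$ be an isomorphism of $X_{n,d_1}$ onto $X_{n,d_2}$. Borel sets and $\mathcal H^{d_2}$-null sets are $\mathcal H^{d_2}$-measurable, so their preimages are $\mathcal H^{d_1}$-measurable, and preimages of null sets have measure $0$. Thus $f$ satisfies (i) and (ii) with $m=n$, $d=d_1$, $e=d_2$, which Theorem~\ref{thm:main} forbids. The consistency statement follows from Proposition~\ref{prop:consistent}.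
\end{proof}

\section{One Borel function for many fibers}\label{sec:borel}

A map with property (i) is measurable on every piece. We shall arrange two families of pieces as the slices $\{x\}\times2^{L'}\times2^R$ and $2^Q\times\{l\}\times2^R$ of a triple product, and we want a single Borel function that represents the map on many slices of the first kind. The difficulty is that nothing is known about the dependence on $x$ except for one $l$ at a time, and a single $l$ carries no mass. The remedy is sampling. The function on the slice over $x$ is determined by countably many integrals, and by the law of large numbers these can be computed from its values along a random sequence $l_0,l_1,\dots$. By Lemma~\ref{lem:cov} one sequence serves $\kappa$ many $x$ at once, and for each of the countably many $l_i$ the dependence on $x$ is measurable.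

\begin{lemma}\label{lem:borel}
Assume $\kappa<\mathrm{cov}(\mathcal N)$. Let $Q,L',R\subset\omega$ be pairwise disjoint ($R$ may be empty), $L=L'\cup R$, and let $F\colon2^Q\times2^L\to\mathbb R^m$ be such that, writing $p=lr$ with $l\in2^{L'}$, $r\in2^R$,
\begin{enumerate}
\item[(M1)] for every $x\in2^Q$ the function $p\mapsto F(x,p)$ is $\lambda_L$-measurable,
\item[(M2)] for every $l\in2^{L'}$ the function $(x,r)\mapsto F(x,lr)$ is $\lambda_{Q\cup R}$-measurable.
\end{enumerate}
Let $W\subset2^Q$ with $|W|\le\kappa$. Then there are a Borel function $h\colon2^Q\times2^L\to\mathbb R^m$ and a Borel null set $N_0\subset2^Q$ such that for every $x\in W\setminus N_0$ we have $F(x,p)=h(x,p)$ for $\lambda_L$-almost every $p$.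
\end{lemma}

\begin{proof}
By (P1), applied to a Gaussian measure, there is a bijection $\iota\colon\mathbb R^m\to[0,1]$ that is Borel in both directions. Replacing $F$ by $\iota\circ F$, and composing the resulting $h$ with $\iota^{-1}$, we may assume that $F$ takes values in $[0,1]$.

For $j\in\omega$ and $\sigma\in2^{L\cap j}$ put $c_\sigma(x)=\int_{[\sigma]}F(x,p)\,d\lambda_L(p)$. By (M1) and (P3), for every $x$,
\begin{equation}\label{eq:levy}
F(x,p)=\lim_{j\to\infty}2^{|L\cap j|}c_{p\restriction j}(x)\qquad\text{for $\lambda_L$-almost every }p.
\end{equation}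
So it suffices to find Borel functions $\hat c_\sigma$ that agree with $c_\sigma$ on $W\setminus N_0$: then
\[
h(x,p)=\min\Big(1,\ \limsup_{j\to\infty}2^{|L\cap j|}\hat c_{p\restriction j}(x)\Big)
\]
is Borel and has the required property by \eqref{eq:levy}.

Split $\sigma=\sigma'\sigma''$ with $\sigma'\in2^{L'\cap j}$, $\sigma''\in2^{R\cap j}$, so that $[\sigma]=[\sigma']\times[\sigma'']$. Put $\phi_{\sigma''}(x,l)=\int_{[\sigma'']}F(x,lr)\,d\lambda_R(r)$ whenever $r\mapsto F(x,lr)$ is $\lambda_R$-measurable. Fix $x$. By (M1) and Fubini's theorem for the completed product measure, $\phi_{\sigma''}(x,l)$ is defined for almost every $l$, is $\lambda_{L'}$-measurable in $l$, and $c_\sigma(x)=\int\mathbf 1_{[\sigma']}(l)\,\phi_{\sigma''}(x,l)\,d\lambda_{L'}(l)$. By the strong law of large numbers, for almost every sequence $(l_i)_{i\in\omega}$ with respect to the product measure $\lambda_{L'}^{\omega}$, all $\phi_{\sigma''}(x,l_i)$ are defined and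
\begin{equation}\label{eq:slln}
c_\sigma(x)=\lim_{k\to\infty}\frac1k\sum_{i<k}\mathbf 1_{[\sigma']}(l_i)\,\phi_{\sigma''}(x,l_i)
\end{equation}
for each of the countably many $\sigma$. The exceptional null set of sequences depends on $x$. Since $|W|\le\kappa$, Lemma~\ref{lem:cov} gives one sequence $(l_i)$ for which \eqref{eq:slln} holds for all $x\in W$ and all $\sigma$. Fix it.

By (M2), for each $i$ the function $(x,r)\mapsto F(x,l_ir)$ agrees almost everywhere with a Borel function $g_i\colon2^Q\times2^R\to[0,1]$. By Fubini's theorem there is a Borel null set $N^i\subset2^Q$ such that for $x\notin N^i$ we have $F(x,l_ir)=g_i(x,r)$ for almost every $r$, and hence $\phi_{\sigma''}(x,l_i)=\int_{[\sigma'']}g_i(x,r)\,d\lambda_R(r)$. The right-hand side is Borel in $x$ by (P2). Therefore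
\[
\hat c_\sigma(x)=\limsup_{k\to\infty}\frac1k\sum_{i<k}\mathbf 1_{[\sigma']}(l_i)\int_{[\sigma'']}g_i(x,r)\,d\lambda_R(r)
\]
is Borel, and it equals $c_\sigma(x)$ for $x\in W\setminus N_0$, where $N_0=\bigcup_iN^i$.
\end{proof}

\begin{remark}
The bound on $|W|$ matters. Assume CH, take $R=\emptyset$, identify $2^Q$ and $2^{L'}$ with $2^\omega$, let $\prec$ be a well-ordering of type $\omega_1$, let $A\subset 2^\omega$ be nonmeasurable, and let $F(x,l)=1$ if $x\in A$ and $x\prec l$, and $F(x,l)=0$ otherwise. Then $F(x,\cdot)=\mathbf 1_A(x)$ and $F(\cdot,l)=0$ off countable sets, so (M1) and (M2) hold. For $W=2^Q$ the conclusion would give $\mathbf 1_A(x)=\int h(x,l)\,d\lambda_{L'}(l)$ for almost every $x$, making $A$ measurable.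
\end{remark}

\section{A model case: from the plane to the line}\label{sec:model}

Take $(n,d)=(2,1)$ and $(m,e)=(1,1)$. On a segment $\mathcal H^1$ is length, and on $\mathbb R$ it is Lebesgue measure $|\cdot|$. Points of $\mathbb R$ are null, so (ii) demands that every level set of $f\colon\mathbb R^2\to\mathbb R$ have length zero, while a typical level set of a reasonable map from the plane to the line should be at least a curve.

\begin{proposition}\label{prop:model}
Assume $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$. There is no $f\colon\mathbb R^2\to\mathbb R$ that satisfies (i) and (ii) with $d=e=1$.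
\end{proposition}

\begin{proof}
Suppose that $f$ exists. Let $\beta_1\colon2^\omega\to[0,1]$, $\beta_1(x)=\sum_jx_j2^{-j-1}$; it carries $\lambda_\omega$ to Lebesgue measure. Let $Q$ be the set of even and $L=L'$ the set of odd numbers, $R=\emptyset$, identify $2^Q$ and $2^L$ with $2^\omega$, and put $F(x,l)=f(\beta_1(x),\beta_1(l))$.

\emph{Representation.} By (i) and Lemma~\ref{lem:traces}, the trace of $f^{-1}(U)$ on a vertical or horizontal unit segment is Borel up to a set of length zero, which gives (M1) and (M2). Take $W$ from Lemma~\ref{lem:non} and $h,N_0$ from Lemma~\ref{lem:borel}. The set $W'=W\setminus N_0$ has full outer measure, and for $x\in W'$ there is a Borel null set $E_x\subset2^L$ off which $F(x,\cdot)=h(x,\cdot)$.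

\emph{The fibers are spread out.} Let $\nu_x$ be the image of $\lambda_L$ under $h(x,\cdot)$. If $x\in W'$ and $E\subset\mathbb R$ is Borel and null, then $f^{-1}(E)$ meets the vertical segment over $\beta_1(x)$ in a set of length zero by (ii), so $\nu_x(E)=0$. Hence $\nu_x$ is absolutely continuous, and by the Lebesgue differentiation theorem its density is $g(x,\cdot)$, where $g(x,y)=\limsup_k2^k\nu_x(D_k(y))$. The function $g$ is Borel by (P2). Let $\Pi=\{g>0\}$. The Borel set $\{x:|\Pi_x|>0\}$ contains $W'$, so it is conull, and by Fubini's theorem the Borel set $\Gamma=\{y:\lambda_Q(\Pi^y)>0\}$ has positive Lebesgue measure.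

\emph{Almost every target is hit.} Fix $x\in W'$. By Lusin's theorem there are compact sets $K_j\subset2^L\setminus E_x$ with $\lambda_L(K_j)\to1$ on which $h(x,\cdot)$ is continuous. The $\sigma$-compact set $Y_x=\bigcup_jh(x,K_j)$ is contained in the range of $F(x,\cdot)$, and $\nu_x(Y_x)=1$. So $\int_{\Pi_x\setminus Y_x}g(x,y)\,dy=0$, and therefore $|\Pi_x\setminus Y_x|=0$.

\emph{One target for all fibers.} By Lemma~\ref{lem:cov}, applied to a Gaussian measure, there is $y\in\Gamma$ outside the $\kappa$ many null sets $\Pi_x\setminus Y_x$, $x\in W'$. For $x\in W'\cap\Pi^y$ we have $y\in Y_x$, so the level set $f^{-1}(\{y\})$ meets the vertical segment over $\beta_1(x)$. By (ii) the level set is $\mathcal H^1$-null. Its projection to the first axis is then contained in a Borel null set $N$, since projections do not increase diameters. Thus $W'$ is contained in the Borel set $(2^Q\setminus\Pi^y)\cup\beta_1^{-1}(N)$, which has measure $1-\lambda_Q(\Pi^y)<1$. This contradicts full outer measure.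
\end{proof}

The general proof has the same four steps, with three changes. First, for non-integer $d$ there are no coordinate planes of dimension $d$; we replace them by sets obtained by freezing some of the binary digits. Second, if $e<m$, then (ii) only says that the image of a fiber is spread over a set of dimension $e$, which a random point of $\mathbb R^m$ will miss. The target must be a random set $B_S$, as large as $\mathcal H^e(B_S)=0$ allows, and the statement ``$y$ is hit over $x$'' is replaced by a random measure $\mu^x_S$ on the part of the fiber that is mapped into $B_S$. Third, a projection no longer shows that the preimage of the target is large; an energy estimate for the average of the measures $\mu^x_S$ takes its place.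

\section{Digits, fibers and the mass distribution principle}\label{sec:digits}

In this section $0<d\le n$ and $s=d/n$. Interlacing the binary digits of the $n$ coordinates defines the continuous surjection
\[
\beta\colon2^\omega\to[0,1]^n,\qquad\beta(x)_i=\sum_{j\in\omega}x_{nj+i}2^{-j-1}\quad(0\le i<n).
\]
It maps each cylinder of length $nj$ onto the closure of a dyadic cube of level $j$ in $[0,1]^n$, and this correspondence is a bijection. A closed interval of length less than $2^{-j}$ contains at most one multiple of $2^{-j}$, so it meets at most two closed dyadic intervals of length $2^{-j}$. Applying this to the $n$ projections of a set $V\subset\mathbb R^n$, we obtain for $j\ge0$: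
\begin{equation}\label{eq:cover}
\operatorname{diam}V<2^{-j}\ \Longrightarrow\ \beta^{-1}(V)\text{ is covered by at most $2^n$ cylinders of length }nj.
\end{equation}
The scale $2^{-j}$ corresponds to $nj$ digits, and $2^{-dj}=2^{-s\cdot nj}$. This is why $s=d/n$ is the relevant exponent.

\begin{lemma}\label{lem:mass}
Let $T\subset\omega$, $v\in2^{\omega\setminus T}$, let $M$ be a Borel measure on $2^T$, and let $A\subset2^T$ and $\Lambda<\infty$ satisfy $M([\xi{\restriction}j])\le\Lambda2^{-sj}$ for all $\xi\in A$ and $j\in\omega$. If $\mathcal H^d(N)=0$, then $\{\xi\in A:\beta(\xi v)\in N\}$ is $M$-null.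
\end{lemma}

\begin{proof}
Let $\eta>0$ and use (H3) to cover $N$ by sets $V_i$ with $0<\operatorname{diam}V_i<1$ and $\sum_i(\operatorname{diam}V_i)^d\le\eta$. Fix $i$ and let $j\ge0$ satisfy $2^{-j-1}\le\operatorname{diam}V_i<2^{-j}$. If a cylinder of length $nj$ contains $\xi v$ with $\xi\in A$, then all $\xi'$ with $\xi'v$ in that cylinder lie in $[\xi{\restriction}nj]$. By \eqref{eq:cover}, $\{\xi\in A:\beta(\xi v)\in V_i\}$ is covered by at most $2^n$ such sets, each of measure at most $\Lambda2^{-dj}\le2^d\Lambda(\operatorname{diam}V_i)^d$. So the set in question has outer measure at most $2^{n+d}\Lambda\eta$.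
\end{proof}

The hypothesis of Lemma~\ref{lem:mass} is pointwise. For a random measure it is easier to bound an average, namely the \emph{energy}
\[
\mathcal E(M)=\sum_{j\in\omega}2^{sj}\sum_{\sigma\in2^{T\cap j}}M([\sigma])^2 .
\]
The term $j=0$ is $M(2^T)^2$, so a measure of finite energy is finite.

\begin{lemma}\label{lem:energy}
Let $M$ be a Borel measure on $2^T$ with $\mathcal E(M)<\infty$, let $v\in2^{\omega\setminus T}$ and $\mathcal H^d(N)=0$. Then $\{\xi\in2^T:\beta(\xi v)\in N\}$ is $M$-null.
\end{lemma}

\begin{proof}
The function $\psi(\xi)=\sum_j2^{sj}M([\xi{\restriction}j])$ has $\int\psi\,dM=\mathcal E(M)<\infty$, so $M$-almost every $\xi$ lies in one of the sets $\{\psi\le\Lambda\}$, $\Lambda=1,2,\dots$. Each of them satisfies the hypothesis of Lemma~\ref{lem:mass}.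
\end{proof}

To obtain pieces of dimension $d$ we let a proportion $s$ of the digits vary, evenly enough that the measure is finite and positive. A set $P\subset\omega$ is \emph{$\alpha$-regular} if $\sup_j\big||P\cap j|-\alpha j\big|<\infty$. The set $\omega$ is $1$-regular, and a disjoint union of an $\alpha$-regular and an $\alpha'$-regular set is $(\alpha+\alpha')$-regular. Regular sets can be split in any ratio. Let $P=\{a_0<a_1<\cdots\}$ be $\alpha$-regular with $\alpha>0$, let $\gamma\in[0,1]$, and put $P^\gamma=\{a_i:\lfloor(i+1)\gamma\rfloor>\lfloor i\gamma\rfloor\}$. The sequence $\lfloor i\gamma\rfloor$ starts at $0$ and increases by steps $0$ or $1$, so $|P^\gamma\cap j|=\lfloor\gamma|P\cap j|\rfloor$. Hence $P^\gamma$ is $\alpha\gamma$-regular and $P\setminus P^\gamma$ is $\alpha(1-\gamma)$-regular.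

\begin{lemma}\label{lem:fiber}
Let $P$ be $s$-regular, $w\in2^{\omega\setminus P}$, and $A=\{\beta(pw):p\in2^P\}$.
\begin{enumerate}
\item[(a)] If $\mathcal H^d(N)=0$, then $\{p\in2^P:\beta(pw)\in N\}$ is $\lambda_P$-null.
\item[(b)] $A$ is compact and $0<\mathcal H^d(A)<\infty$.
\item[(c)] If $f\colon\mathbb R^n\to\mathbb R^m$ satisfies (i), then $p\mapsto f(\beta(pw))$ is $\lambda_P$-measurable.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\big||P\cap j|-sj\big|\le c$ for all $j$. Then $\lambda_P([p{\restriction}j])\le2^c2^{-sj}$, and (a) follows from Lemma~\ref{lem:mass}. Taking $N=A$ in (a) shows $\mathcal H^d(A)>0$. For each $j$ the set $A$ is covered by $2^{|P\cap nj|}\le2^{dj+c}$ cubes of diameter $\sqrt n\,2^{-j}$, so $\mathcal H^d(A)\le2^cn^{d/2}$. For (c) let $U$ be Borel. Lemma~\ref{lem:traces} gives Borel sets $B_1\subset f^{-1}(U)\cap A\subset B_2$ with $\mathcal H^d(B_2\setminus B_1)=0$. Their preimages under $p\mapsto\beta(pw)$ are Borel, enclose $\{p:f(\beta(pw))\in U\}$, and differ by a null set by (a).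
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Assume $\kappa=\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$ and suppose that $f$ satisfies (i) and (ii). Put $s=d/n$ and $t=e/m$, so that $0<s<t\le1$ and $t>\frac12$.

\subsection{Choice of the fibers}

We look for sets of digit positions $Q,L',R$ as in Lemma~\ref{lem:borel}. Both $L=L'\cup R$ and $Q\cup R$ must be $s$-regular for Lemma~\ref{lem:fiber} to give (M1) and (M2), so $Q$ and $L'$ have the same density $q$ and $R$ has density $s-q$. This needs $q\le s$, and there is room for the three sets in $\omega$ only if $s+q\le1$. On the other hand $q$ must not be too small, as the following heuristic count suggests. Imagine that the map depends only on the digits in $L$ and spreads the fiber $2^L$ evenly over a set of dimension $e$: fixing the digits below $j$, an event of probability $2^{-sj}$, amounts to fixing a cube of level $k$ with $ek=sj$. A random set of dimension just below $e$ in $[0,1)^m$ meets a given cube of level $k$ with probability about $2^{-(m-e)k}=2^{-s(m-e)j/e}$. Of the $2^{(s+q)j}$ sets $[\sigma]$, $\sigma\in2^{(Q\cup L)\cap j}$,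 about $2^{(s+q-s(m-e)/e)j}$ meet the preimage of the random set. This exceeds the critical number $2^{sj}$ exactly if $q>s(m-e)/e=s(1-t)/t$.

These requirements are compatible: $s(1-t)/t=s/t-s<1-s$ because $s<t$, and $s(1-t)/t<s$ because $t>\frac12$. Fix $q$ with
\begin{equation}\label{eq:q}
\frac{s(m-e)}{e}=\frac{s(1-t)}t<q<\min(s,1-s).
\end{equation}
In particular $q>0$. In the notation of Section~\ref{sec:digits} let $T=\omega^{s+q}$, $Q=T^{q/(s+q)}$, $L=T\setminus Q$, $L'=L^{q/s}$, $R=L\setminus L'$. Then $T,Q,L,L',R$ are regular of densities $s+q,\ q,\ s,\ q,\ s-q$, and $Q\cup R$ is $s$-regular. Fix $v\in2^{\omega\setminus T}$ and define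
\[
F(x,p)=f(\beta(xpv)),\qquad x\in2^Q,\ p\in2^L.
\]
Lemma~\ref{lem:fiber}(c) with $P=L$, $w=xv$ gives (M1), and with $P=Q\cup R$, $w=lv$ it gives (M2). Take $W\subset2^Q$ from Lemma~\ref{lem:non} and $h$, $N_0$ from Lemma~\ref{lem:borel}. The set $W'=W\setminus N_0$ has full outer measure and at most $\kappa$ elements. For $x\in W'$ fix a Borel $\lambda_L$-null set $E_x$ with
\begin{equation}\label{eq:Ex}
F(x,p)=h(x,p)\qquad\text{for }p\in2^L\setminus E_x.
\end{equation}
We write $\lambda=\lambda_T$, and $\xi=(x,p)$ for the points of $2^T=2^Q\times2^L$.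

\subsection{The fibers are spread out}

Condition (ii) is qualitative, and it concerns $f$, not $h$. We convert it into a uniform quantitative bound for $h$ on a compact set of positive measure.

\begin{lemma}\label{lem:density}
After replacing $f$, $F$, $h$ by $f-z$, $F-z$, $h-z$ for a suitable $z\in\mathbb Z^m$, there are $\Lambda_0<\infty$ and a compact set $K\subset2^T$ with $\lambda(K)>0$ such that $h|_K$ is continuous, $h(K)\subset[0,1)^m$, and for all $x\in2^Q$, $k\ge0$ and all dyadic cubes $D$ of level $k$,
\begin{equation}\label{eq:density}
\lambda_L\{p\in K_x:h(x,p)\in D\}\le\Lambda_02^{-ek}.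
\end{equation}
\end{lemma}

\begin{proof}
Let $\nu_x$ be the image of $\lambda_L$ under $h(x,\cdot)$ and let $a(x,p)=\sup_{k\ge0}2^{ek}\nu_x(D_k(h(x,p)))$. This is a Borel function into $[0,\infty]$, since $\nu_x(D_k(h(x,p)))=\sum_D\mathbf 1[h(x,p)\in D]\,\nu_x(D)$, with $D$ running through the cubes of level $k$, and $x\mapsto\nu_x(D)$ is Borel by (P2). We claim that $a<\infty$ almost everywhere.

Fix $x\in W'$ and let $Y=\{y\in\mathbb R^m:\sup_{k\ge0}2^{ek}\nu_x(D_k(y))=\infty\}$. Let $\Lambda>1$ and consider the dyadic cubes $D$ of levels $k=k(D)\ge0$ with $\nu_x(D)>\Lambda2^{-ek}$. Each is contained in a maximal one, because a cube has only finitely many ancestors of level $\ge0$. The maximal ones are disjoint and cover $Y$, and $\sum_D2^{-ek(D)}\le\Lambda^{-1}\sum_D\nu_x(D)\le\Lambda^{-1}$. Their diameters $\sqrt m\,2^{-k(D)}$ are therefore at most $\sqrt m\,\Lambda^{-1/e}$, and the $e$-th powers of the diameters sum to at most $m^{e/2}/\Lambda$. Letting $\Lambda\to\infty$ gives $\mathcal H^e(Y)=0$. By (ii), $\mathcal H^d(f^{-1}(Y))=0$; by Lemma~\ref{lem:fiber}(a) with $P=L$, $w=xv$, the set $\{p:F(x,p)\in Y\}$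 is null; and by \eqref{eq:Ex} so is $\{p:h(x,p)\in Y\}=\{p:a(x,p)=\infty\}$. The Borel set $\{x:\lambda_L\{p:a(x,p)=\infty\}=0\}$ thus contains $W'$, so it is conull, and the claim follows by Fubini's theorem.

Choose $\Lambda_0$ and $z\in\mathbb Z^m$ such that $\{a\le\Lambda_0,\ h\in z+[0,1)^m\}$ has positive measure, and by Lusin's theorem a compact subset $K$ of positive measure on which $h$ is continuous. Translation by $-z$ preserves (i), (ii), \eqref{eq:Ex}, and it permutes the dyadic cubes of each level $k\ge0$, so $a$ does not change; we may assume $z=0$. If the set in \eqref{eq:density} is nonempty, then $D=D_k(h(x,p))$ for some $p\in K_x$, and its measure is at most $\nu_x(D)\le a(x,p)2^{-ek}\le\Lambda_02^{-ek}$.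
\end{proof}

\subsection{The random target}

By \eqref{eq:q}, $m-e<qe/s<e$. Fix $\varepsilon>0$ with
\begin{equation}\label{eq:b}
b:=m-e+2\varepsilon<\frac{qe}s<e .
\end{equation}
We select cubes at random at a sparse sequence of levels, at each level slightly fewer than a set of positive $\mathcal H^e$-measure would need. Sparseness makes the total cost of the selections up to a level comparable to the cost of that level alone. Choose integers $1\le k_1<k_2<\cdots$ recursively with $(m-e+\varepsilon)(k_1+\dots+k_{i-1})\le\varepsilon k_i$, and put $\theta_i=2^{-(m-e+\varepsilon)k_i}\in(0,1)$. Then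
\begin{equation}\label{eq:prod}
\theta_1^{-1}\cdots\theta_i^{-1}\le2^{\varepsilon k_i}\,2^{(m-e+\varepsilon)k_i}=2^{bk_i}.
\end{equation}
Let $\mathcal D_i$ be the set of the $2^{mk_i}$ dyadic cubes of level $k_i$ in $[0,1)^m$. Let $S=(S_i)_{i\ge1}$ be a random sequence of subsets $S_i\subset\mathcal D_i$, each cube of $\mathcal D_i$ belonging to $S_i$ with probability $\theta_i$, all choices being independent. The law $\mathbf P$ of $S$ is a Borel probability measure on the compact metrizable space $\Omega=\prod_i2^{\mathcal D_i}$, and $\mathbf E$ denotes expectation. The target is the compact set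
\[
B_S=\bigcap_{i\ge1}\overline{\textstyle\bigcup S_i}.
\]

\begin{lemma}\label{lem:null}
The Borel set $\Omega_0=\{S:\sum_i|S_i|2^{-ek_i}<\infty\}$ has probability $1$, and $\mathcal H^e(B_S)=0$ for $S\in\Omega_0$.
\end{lemma}

\begin{proof}
We have $\mathbf E\,|S_i|2^{-ek_i}=2^{mk_i}\theta_i2^{-ek_i}=2^{-\varepsilon k_i}$, which is summable, so $\mathbf P(\Omega_0)=1$. For each $i$ the closed cubes of $S_i$ cover $B_S$, and the $e$-th powers of their diameters sum to $m^{e/2}|S_i|2^{-ek_i}$, which tends to $0$ on $\Omega_0$.
\end{proof}

\subsection{Random measures on the fibers}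

The set $\{p\in K_x:h(x,p)\in B_S\}$ is $\lambda_L$-null for $x\in W'$ and $S\in\Omega_0$, so $\lambda_L$ cannot tell whether it is large, nor whether it is swallowed by the null set $E_x$ on which $h$ has nothing to do with $f$. We need a measure that lives on this set and whose average over $S$ is $\lambda_L$ restricted to $K_x$; then for almost every $S$ it does not charge $E_x$. We obtain it by restricting $\lambda_L$ to the points that survive the first $I$ selections, renormalizing, and letting $I\to\infty$. It is essential to do this on each fiber separately, because $\bigcup_x\{x\}\times E_x$ need not be a measurable set.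

For $I\ge1$, $S\in\Omega$ and $\xi\in2^T$ let
\[
w_I(S,\xi)=\mathbf 1_K(\xi)\prod_{i\le I}\theta_i^{-1}\mathbf 1\big[h(\xi)\in\textstyle\bigcup S_i\big].
\]
This is a Borel function of $(S,\xi)$, since $\mathbf 1[h(\xi)\in\bigcup S_i]=\sum_{D\in\mathcal D_i}\mathbf 1[D\in S_i]\,\mathbf 1[h(\xi)\in D]$. For $\xi\in K$ the $i$-th factor is $\theta_i^{-1}\mathbf 1[D_{k_i}(h(\xi))\in S_i]$; the factors are independent with mean $1$. So for fixed $\xi$ the sequence $w_I(\cdot,\xi)$ is a martingale with respect to the $\sigma$-algebras generated by $S_1,\dots,S_I$, with mean $\mathbf 1_K(\xi)$.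

For $\xi,\xi'\in K$ write $\xi\approx_k\xi'$ if $D_k(h(\xi))=D_k(h(\xi'))$. The product of the $i$-th factors for $\xi$ and $\xi'$ has mean $\theta_i^{-2}\theta_i=\theta_i^{-1}$ if $\xi\approx_{k_i}\xi'$, and mean $1$ otherwise, since distinct cubes are selected independently. As dyadic cubes are nested, $\{i\le I:\xi\approx_{k_i}\xi'\}$ is empty or of the form $\{1,\dots,i_0\}$. By \eqref{eq:prod},
\begin{equation}\label{eq:Phi}
\mathbf E\,w_I(S,\xi)w_I(S,\xi')\le\Phi(\xi,\xi'):=1+\sum_{i\ge1}2^{bk_i}\mathbf 1[\xi\approx_{k_i}\xi']\qquad(\xi,\xi'\in K).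
\end{equation}

For $x\in2^Q$ and clopen $C\subset2^L$ let $\mu^x_{S,I}(C)=\int_Cw_I(S,(x,p))\,d\lambda_L(p)$, a Borel function of $(S,x)$ by (P2). For fixed $x$ and $C$ it is a martingale in $I$ with mean $\lambda_L(K_x\cap C)$. By \eqref{eq:Phi} and by \eqref{eq:density}, applied for fixed $p\in K_x$ to the cube $D_{k_i}(h(x,p))$,
\[
\mathbf E\,\mu^x_{S,I}(C)^2\le\iint_{K_x\times K_x}\Phi\big((x,p),(x,p')\big)\,d\lambda_L(p')\,d\lambda_L(p)\le1+\Lambda_0\sum_i2^{(b-e)k_i},
\]
and the sum is finite because $b<e$. By (P4), for each $x$ the limit $\lim_I\mu^x_{S,I}(C)$ exists in $L^2(\mathbf P)$ and, almost surely, as a finite limit for all of the countably many clopen sets $C$. Let $\hat X\subset\Omega\times2^Q$ be the Borel set of all $(S,x)$ for which all these finite limits exist. For $(S,x)\in\hat X$ the limits define a nonnegative finitely additive function on the clopen algebra. By compactness a clopen set is never an infinite disjoint union of nonempty clopen sets, so this function is countably additive and extends uniquely to a finite Borel measure $\mu^x_S$ on $2^L$. For $(S,x)\notin\hat X$ put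 $\mu^x_S=0$.

\begin{lemma}\label{lem:mu}
\begin{enumerate}
\item[(a)] If $A\subset\Omega\times2^Q\times2^L$ is Borel, then $(S,x)\mapsto\mu^x_S(A_{(S,x)})$ is Borel.
\item[(b)] For every $x$ and every Borel $A\subset2^L$, $\mathbf E\,\mu^x_S(A)=\lambda_L(K_x\cap A)$.
\item[(c)] For all $S$ and $x$ the measure $\mu^x_S$ is carried by $C^x_S=\{p\in K_x:h(x,p)\in B_S\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $A=A_1\times C$ with $A_1\subset\Omega\times2^Q$ Borel and $C$ clopen, the function equals $\lim_I\mu^x_{S,I}(C)$ on $A_1\cap\hat X$ and $0$ elsewhere, so it is Borel. These sets $A$ are closed under finite intersections, include the whole space, and generate the Borel $\sigma$-algebra. The class of sets $A$ with the stated property is closed under increasing countable unions and, since the measures $\mu^x_S$ are finite, under differences of nested sets. By Dynkin's $\pi$-$\lambda$ theorem it contains all Borel sets.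

(b) Both sides are finite Borel measures in $A$, the left one by (a) and monotone convergence. They agree on clopen sets by the $L^2$-convergence, hence everywhere.

(c) Let $(S,x)\in\hat X$; otherwise there is nothing to prove. The set $Z_i=\{p\in K_x:h(x,p)\in\overline{\bigcup S_i}\}$ is compact since $h|_K$ is continuous, and $w_I(S,(x,\cdot))$ vanishes off $Z_i$ for $I\ge i$. So $\mu^x_S(C)=0$ for every clopen $C$ disjoint from $Z_i$. The open set $2^L\setminus Z_i$ is a countable union of such $C$, so it is $\mu^x_S$-null. Finally $C^x_S=\bigcap_iZ_i$.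
\end{proof}

Part (c) is the reason for taking closures in the definition of $B_S$ and for making $h|_K$ continuous: a limit of measures stays on a set only if the set is closed.

\subsection{The averaged measure has finite energy}

For Borel $A\subset2^T$ let $M_S(A)=\int\mu^x_S(A_x)\,d\lambda_Q(x)$. By Lemma~\ref{lem:mu}(a) and (P2), $M_S$ is a Borel measure and $S\mapsto M_S(A)$ is Borel. By Tonelli's theorem and Lemma~\ref{lem:mu}(b), $\mathbf E\,M_S(2^T)=\lambda(K)>0$, so
\begin{equation}\label{eq:positive}
\mathbf P\big(M_S(2^T)>0\big)>0.
\end{equation}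
The next lemma makes the heuristic count behind \eqref{eq:q} rigorous.

\begin{lemma}\label{lem:finite}
$\mathbf E\,\mathcal E(M_S)<\infty$. In particular $\mathcal E(M_S)<\infty$ almost surely.
\end{lemma}

\begin{proof}
\emph{Reduction to finite stages.} Let $\sigma\in2^{T\cap j}$, and write $[\sigma]=[\sigma_Q]\times[\sigma_L]$, where $\sigma_Q,\sigma_L$ are the restrictions of $\sigma$ to $Q\cap j$ and $L\cap j$. Put $M_{S,I}([\sigma])=\int_{[\sigma]}w_I(S,\xi)\,d\lambda(\xi)=\int_{[\sigma_Q]}\mu^x_{S,I}([\sigma_L])\,d\lambda_Q(x)$. Then
\[
\mathbf E\,\big|M_{S,I}([\sigma])-M_S([\sigma])\big|\le\int\mathbf E\,\big|\mu^x_{S,I}([\sigma_L])-\mu^x_S([\sigma_L])\big|\,d\lambda_Q(x)\to0,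
\]
because the integrand tends to $0$ for each $x$ by the $L^2$-convergence and is at most $2\lambda_L(K_x\cap[\sigma_L])\le2$. Along a subsequence the convergence is almost sure, so Fatou's lemma and \eqref{eq:Phi} give
\[
\mathbf E\,M_S([\sigma])^2\le\sup_I\mathbf E\,M_{S,I}([\sigma])^2\le\iint_{(K\cap[\sigma])^2}\Phi\,d\lambda\,d\lambda .
\]
Let $\Delta_j=\{(\xi,\xi')\in K^2:\xi{\restriction}j=\xi'{\restriction}j\}$ and $\Delta_{j,k}=\{(\xi,\xi')\in\Delta_j:\xi\approx_k\xi'\}$. Summing over $\sigma$ and $j$,
\begin{equation}\label{eq:energy}
\mathbf E\,\mathcal E(M_S)\le\sum_j2^{sj}\lambda^2(\Delta_j)+\sum_i2^{bk_i}\sum_j2^{sj}\lambda^2(\Delta_{j,k_i}),\qquad\lambda^2=\lambda\otimes\lambda.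
\end{equation}

\emph{Two bounds for close pairs.} Let $c$ be such that $|T\cap j|\ge(s+q)j-c$ and $|Q\cap j|\ge qj-c$ for all $j$, and let $C_0=2^c\max(1,\Lambda_0)$. First, $\lambda^2(\Delta_{j,k})\le\lambda^2(\Delta_j)\le2^{-|T\cap j|}\le C_02^{-(s+q)j}$. Second, fix $\xi=(x,p)\in K$. If $(\xi,(x',p'))\in\Delta_{j,k}$, then $x'\in[x{\restriction}j]$, a set of measure $2^{-|Q\cap j|}$, and for each such $x'$ the point $p'\in K_{x'}$ satisfies $h(x',p')\in D_k(h(\xi))$, which by \eqref{eq:density} confines it to a set of measure at most $\Lambda_02^{-ek}$. Hence $\lambda^2(\Delta_{j,k})\le C_02^{-qj-ek}$. Together,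
\[
2^{sj}\lambda^2(\Delta_{j,k})\le C_0\min\big(2^{-qj},\,2^{(s-q)j-ek}\big).
\]

\emph{Summation.} The two bounds are equal when $sj=ek$. Since $0<q<s$, the first decreases and the second increases geometrically in $j$, so
\[
\sum_{j\ge ek/s}2^{-qj}\le\frac{2^{-qek/s}}{1-2^{-q}},\qquad\sum_{j<ek/s}2^{(s-q)j-ek}\le\frac{2^{(s-q)ek/s-ek}}{1-2^{-(s-q)}}=\frac{2^{-qek/s}}{1-2^{-(s-q)}}.
\]
Thus the right-hand side of \eqref{eq:energy} is at most $C_0\sum_j2^{-qj}$ plus a constant times $\sum_i2^{(b-qe/s)k_i}$, and both series converge by \eqref{eq:b}.
\end{proof}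

\subsection{One target for all fibers}

Let $\Gamma=\{S\in\Omega_0:M_S(2^T)>0,\ \mathcal E(M_S)<\infty\}$. This set is Borel, since $\mathcal E(M_S)$ is a countable sum of multiples of the Borel functions $M_S([\sigma])^2$, and $\mathbf P(\Gamma)>0$ by Lemma~\ref{lem:null}, \eqref{eq:positive} and Lemma~\ref{lem:finite}. For each $x\in W'$, Lemma~\ref{lem:mu}(b) gives $\mathbf E\,\mu^x_S(E_x)=0$, so $\{S:\mu^x_S(E_x)>0\}$ is $\mathbf P$-null. These are at most $\kappa$ null sets, so by Lemma~\ref{lem:cov} we can fix $S\in\Gamma$ with
\[
\mu^x_S(E_x)=0\qquad\text{for all }x\in W'.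
\]
Since $\mathcal H^e(B_S)=0$, condition (ii) and (H2) give a Borel $\mathcal H^d$-null set $N\supset f^{-1}(B_S)$. Let $A=\{\xi\in2^T:\beta(\xi v)\in N\}$, a Borel set. By Lemma~\ref{lem:energy}, $M_S(A)=0$.

On the other hand, let $x\in W'$ and $p\in C^x_S\setminus E_x$. Then $f(\beta(xpv))=F(x,p)=h(x,p)\in B_S$ by \eqref{eq:Ex}, so $p\in A_x$. Hence $A_x\supset C^x_S\setminus E_x$, and $\mu^x_S(A_x)=\mu^x_S(2^L)$ by Lemma~\ref{lem:mu}(c) and the choice of $S$. The set $\{x\in2^Q:\mu^x_S(A_x)=\mu^x_S(2^L)\}$ is Borel by Lemma~\ref{lem:mu}(a) and contains $W'$, so it is conull. Integrating over $x$ gives $M_S(2^T)=M_S(A)=0$, which contradicts $S\in\Gamma$. Theorem~\ref{thm:main} is proved. \qed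

\section{The ratio $d/n$: proof of Theorem~\ref{thm:ratio}}\label{sec:ratio}

\subsection{Equal ratios}

Let $s=d/n=e/m$. The idea is that both spaces are comparable to a third one that depends only on $s$. Equip $2^\omega$ with the metric $2^{-\min\{j:x_j\ne x'_j\}}$ and let $\mathcal H^s$ be the corresponding Hausdorff measure. A cylinder of length $k$ has diameter $2^{-k}$, a set of diameter $2^{-k}$ lies in a cylinder of length $k$, and a point lies in arbitrarily small cylinders; so covers may be taken to consist of cylinders. We claim that
\begin{equation}\label{eq:compare}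
2^{-n-d}\,\mathcal H^s(E)\le\mathcal H^d(\beta(E))\le2^dn^{d/2}\,\mathcal H^s(E)\qquad(E\subset2^\omega).
\end{equation}
For the upper bound, a cylinder of length $k$ with $nj\le k<n(j+1)$ has $\beta$-image of diameter at most $\sqrt n\,2^{-j}$, and $(\sqrt n\,2^{-j})^d=n^{d/2}2^d2^{-sn(j+1)}\le n^{d/2}2^d2^{-sk}$. For the lower bound, cover $\beta(E)$ as in (H3). A covering set $V$ with $2^{-j-1}\le\operatorname{diam}V<2^{-j}$ pulls back by \eqref{eq:cover} to at most $2^n$ cylinders, each contributing $2^{-snj}=2^{-dj}\le2^d(\operatorname{diam}V)^d$. In both directions small diameters correspond to small diameters, and \eqref{eq:compare} follows.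

Let $Z=2^\omega\times\omega$ with the outer measure $\mathcal H_Z(E)=\sum_k\mathcal H^s(E^k)$. Call a map between two of our spaces \emph{good} if it is an injective Borel map and, for some constant, changes the outer measure of every set at most by that factor, up or down. Compositions of good maps are good. The map $\beta$ is not injective, so instead of a bijection we construct good maps in both directions.

\emph{A good map $\mathbb R^n\to Z$.} Let $\rho\colon[0,1)^n\to2^\omega$ interlace the binary expansions of the coordinates that are not eventually $1$; it is Borel and $\beta\circ\rho$ is the identity. Enumerate $\mathbb Z^n=\{z_k:k\in\omega\}$ and send $u\in z_k+[0,1)^n$ to $(\rho(u-z_k),k)$. This map is injective and Borel. For $E\subset\mathbb R^n$ let $E_{(k)}=(E-z_k)\cap[0,1)^n$. Then $\mathcal H^d(E)=\sum_k\mathcal H^d(E_{(k)})$ by (H1), the image of $E$ has measure $\sum_k\mathcal H^s(\rho(E_{(k)}))$, and \eqref{eq:compare} compares the terms because $\beta(\rho(E_{(k)}))=E_{(k)}$.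

\emph{A good map $Z\to\mathbb R^n$.} For $x\in2^\omega$ let $J(x)$ be the set of $i<n$ such that $(x_{nj+i})_j$ is eventually $1$. A number in $[0,1]$ has at most one binary expansion that is eventually $1$ and at most one that is not, so $\beta(x)$ and $J(x)$ determine $x$. Let $a$ be an injection of the set of pairs $(J,k)$, $J\subset n$, $k\in\omega$, into $\mathbb Z$, let $\mathbf e_1$ be the first unit vector, and send $(x,k)$ to $\beta(x)+3a(J(x),k)\mathbf e_1$. The cubes $[0,1]^n+3a(J,k)\mathbf e_1$ are disjoint, so the image point determines $(J(x),k)$ and $\beta(x)$; the map is injective and Borel. For $E\subset Z$ let $E_{J,k}=\{x\in E^k:J(x)=J\}$. By (H1), $\mathcal H_Z(E)=\sum_{J,k}\mathcal H^s(E_{J,k})$ and the image of $E$ has measure $\sum_{J,k}\mathcal H^d(\beta(E_{J,k}))$; again \eqref{eq:compare} compares the terms.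

\emph{The bijection.} The same constructions work for $(m,e)$, with the same $Z$. Composing, we get good maps $g\colon\mathbb R^n\to\mathbb R^m$ and $g'\colon\mathbb R^m\to\mathbb R^n$. By the Lusin--Souslin theorem, injective Borel maps between Polish spaces send Borel sets to Borel sets. Follow the Cantor--Bernstein construction: let $X_0=\mathbb R^n\setminus g'(\mathbb R^m)$ and $X_*=\bigcup_{k\ge0}(g'g)^k(X_0)$, a Borel set, and let $\varphi=g$ on $X_*$ and $\varphi=(g')^{-1}$ on $\mathbb R^n\setminus X_*\subset g'(\mathbb R^m)$. For $y\in\mathbb R^m$ we have $g'(y)\notin X_0$, so $g'(y)\in X_*$ if and only if $g'(y)\in g'g(X_*)$, that is, $y\in g(X_*)$. Hence $(g')^{-1}$ maps $\mathbb R^n\setminus X_*$ onto $\mathbb R^m\setminus g(X_*)$, and $\varphi$ is a bijection, Borel in both directions. By (H1), $\mathcal H^d(E)=\mathcal H^d(E\cap X_*)+\mathcal H^d(E\setminus X_*)$ and $\mathcal H^e(\varphi(E))=\mathcal H^e(g(E\cap X_*))+\mathcal H^e((g')^{-1}(E\setminus X_*))$, and the corresponding terms are comparable since $g$ and $g'$ are good. This gives the constant $c$, and null sets correspond to null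 sets.

\emph{Measurable sets.} Let $E\in\mathcal M_{\mathcal H^d}$ and let $B'\subset\mathbb R^m$ be Borel with $\mathcal H^e(B')<\infty$. Then $B=\varphi^{-1}(B')$ is Borel of finite measure, and the sets $B_1\subset E\cap B\subset B_2$ of Lemma~\ref{lem:traces} have Borel images $\varphi(B_1)\subset\varphi(E)\cap B'\subset\varphi(B_2)$ with null difference. So $\varphi(E)\in\mathcal M_{\mathcal H^e}$ by Lemma~\ref{lem:traces}. The argument is symmetric in $\varphi$ and $\varphi^{-1}$, and (1) is proved.

\subsection{Different ratios}

One direction of (2) is (1). For the other, let $f$ witness $(n,d)\sim(m,e)$ and suppose $d/n\ne e/m$. Replacing $f$ by $f^{-1}$ and exchanging the two pairs if necessary, we may assume $d/n<e/m$; then $e/m=\max(d/n,e/m)>\frac12$. Since $f^{-1}$ maps measurable sets, in particular Borel sets, to measurable sets and null sets to null sets, $f$ satisfies (i) and (ii), contradicting Theorem~\ref{thm:main}. \qed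

\section{The role of the hypotheses}\label{sec:hyp}

The inequality $d/n<e/m$ is used only to make room for the extra digits $Q$, that is, for $s(1-t)/t<1-s$ in \eqref{eq:q}. For $d/n=e/m$ the conclusion of Theorem~\ref{thm:main} is false by Theorem~\ref{thm:ratio}(1).

The inequality $e/m>\frac12$ is used for $s(1-t)/t<s$. It allows $q<s$, which is needed because (M2) is obtained by exchanging $Q$ for a subset $L'$ of $L$ of the same density. It is also exactly what makes $m-e+2\varepsilon<e$ possible, the condition under which the fiber martingales are bounded in $L^2$. In geometric terms, the image of a fiber and the random target both have dimension about $e$, and the proof needs them to intersect in $\mathbb R^m$, which one expects from sets in general position when $e+e>m$.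

The cardinal hypothesis is used twice through Lemma~\ref{lem:cov}, to choose the sample $(l_i)$ and the target $S$, and twice through Lemma~\ref{lem:non}, to pass from $W'$ to almost all $x$. It cannot be omitted from Theorem~\ref{thm:main}.

\begin{remark}\label{rem:CH}
Assume CH. Then for all $0<d\le n$ and $0<e\le m$ there is a function $f$ with (i) and (ii). List the Borel subsets of $\mathbb R^n$ of finite $\mathcal H^d$-measure as $B_\alpha$ and the Borel $\mathcal H^e$-null subsets of $\mathbb R^m$ as $N_\alpha$, $\alpha<\omega_1$. The Borel sets $A_\alpha=B_\alpha\setminus\bigcup_{\gamma<\alpha}B_\gamma$ partition $\mathbb R^n$, since singletons occur in the list. Lemma~\ref{lem:fiber}(b), applied in $\mathbb R^m$, gives a compact $Y$ with $0<\mathcal H^e(Y)<\infty$, and $Y_\alpha=Y\setminus\bigcup_{\gamma\le\alpha}N_\gamma$ is a Borel set of the same measure. Let $f_\alpha\colon A_\alpha\to Y_\alpha$ be constant if $\mathcal H^d(A_\alpha)=0$, and otherwise a Borel bijection that carries the normalized $\mathcal H^d$ to the normalized $\mathcal H^e$, which exists by (P1). Let $f=\bigcup_\alpha f_\alpha$.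 For Borel $U$ the trace $f^{-1}(U)\cap B_\gamma=B_\gamma\cap\bigcup_{\alpha\le\gamma}f_\alpha^{-1}(U)$ is Borel, so (i) holds by Lemma~\ref{lem:traces}. Since $f_\alpha$ avoids $N_\gamma$ for $\alpha\ge\gamma$, the set $f^{-1}(N_\gamma)=\bigcup_{\alpha<\gamma}f_\alpha^{-1}(N_\gamma)$ is a countable union of null sets, and (ii) follows by (H2).
\end{remark}

\begin{thebibliography}{1}

\bibitem{Elekes}
M\'arton Elekes, \emph{Hausdorff measures of different dimensions are isomorphic under the Continuum Hypothesis}, arXiv:1109.5310 (2011).

\end{thebibliography}
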